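\newtheorem{theorem}{Theorem}[section]
\newtheorem{proposition}[theorem]{Proposition}
\newtheorem{lemma}[theorem]{Lemma}
\newtheorem{corollary}[theorem]{Corollary}
\theoremstyle{definition}
\newtheorem{definition}[theorem]{Definition}
\numberwithin{equation}{section}


\title{Hausdorff dimension of cusp excursions of linear depth in symmetric spaces}

\begin{abstract}
Let $X$ be a symmetric space of non-compact type, $\Gamma$ a non-uniform irreducible lattice, and $\varrho$ a geodesic ray in $X$. We consider the set $\mathcal R_\beta$ of those $\mathbf u$ in the expanding unipotent group $U_+(\varrho)$ for which the ray $\varrho\mathbf u$ reaches, at arbitrarily large times $t$, depth at least $\beta t$ in the cusp of $X/\Gamma$ determined by a minimizing ray. Drutu asked whether $\mathcal R_\beta$ has Hausdorff dimension $(1-\beta)\dim U_+(\varrho)$ and infinite Hausdorff measure in that dimension. We show that the answer is negative in general; a Hilbert modular surface gives an elementary counterexample. When the flow along $\varrho$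 expands $U_+(\varrho)$ conformally and $\Gamma$ meets the horospherical stabilizer in a lattice, we prove an exact formula for the dimension and show that the Hausdorff measure is infinite. In rank one we show that the proposed equalities hold exactly when $X$ is a real hyperbolic space.
\end{abstract}

\section{The question and the answer}

\subsection{Setting}

Let $X$ be a symmetric space of non-compact type without Euclidean factors, and let $G$ be the connected semisimple group of isometries of $X$, acting on the right, $x\mapsto xg$. Let $\Gamma$ be a non-uniform irreducible lattice of isometries of $X$, let $\mathcal V=X/\Gamma$, and let $\mathrm{pr}:X\to\mathcal V$ be the projection. Geodesic rays are parametrized by arc length. Fix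
\begin{itemize}
\item a geodesic ray $\varrho:[0,\infty)\to X$, and write $x_0=\varrho(0)$;
\item a geodesic ray $\bar r$ in $\mathcal V$, that is, an isometric embedding $\bar r:[0,\infty)\to\mathcal V$ (a minimizing ray, not only a locally geodesic one), and a lift $r$ of $\bar r$ to $X$.
\end{itemize}
The Busemann function of such a ray $c$ in a metric space is
$f_c(x)=\lim_{t\to\infty}\bigl(d(x,c(t))-t\bigr)$. For $x\in X$ we write $f_{\bar r}(x)$ for $f_{\bar r}(\mathrm{pr}(x))$; the number $-f_{\bar r}(x)$ is the \emph{depth} of $x$ in the cusp, with respect to $\bar r$.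

Extend $\varrho$ to a complete geodesic and let $(a_t)_{t\in\mathbb R}\subset G$ be the one-parameter group of transvections along it, so that $\varrho(s)a_t=\varrho(s+t)$. Put
\[
U_+(\varrho)=\{\mathbf u\in G:\ a_{-t}\mathbf u a_t\to e\ \text{ as }t\to+\infty\}.
\]
This is a connected unipotent group. Since $d(\varrho(-t)\mathbf u,\varrho(-t))=d(x_0a_{-t}\mathbf ua_t,x_0)\to0$, the geodesics $\varrho\mathbf u$, $\mathbf u\in U_+(\varrho)$, all come from the same past as $\varrho$; the group parametrizes their different futures. Hausdorff dimension $\dim_H$ and Hausdorff measures $\mathcal H^d$ on $U_+(\varrho)$ refer to a Riemannian metric. Any two such metrics are bi-Lipschitz equivalent on compact sets, so $\dim_H$ does not depend on the choice. Whenever we prove $\mathcal H^d(\mathcal R_\beta)=\infty$ below, we prove it for a bounded part of the set, so this too holds for every choice.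

The ray $r$ lies in some (closed) Weyl chamber of vertex $r(0)$, and in this chamber there is a unique ray $\varrho_1$ of vertex $r(0)$ that belongs to the orbit $\varrho G$. One has $f_r(\varrho_1(t))=-\beta_0t$ with $\beta_0\ge0$, and we assume throughout that $\beta_0>0$: the type of $\varrho$ allows rays that run straight into the cusp, gaining depth at rate $\beta_0$. For $\beta\in(0,\beta_0)$ let
\[
\mathcal R_\beta=\bigl\{\mathbf u\in U_+(\varrho):\ -f_{\bar r}(\varrho(t)\mathbf u)\ge\beta t\ \text{ for an unbounded set of } t\bigr\}.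
\]

\medskip\noindent\textbf{Question} (Drutu \cite{Drutu}). \emph{Is it true, for all data as above and all $\beta\in(0,\beta_0)$, that $d=\dim_H\mathcal R_\beta$ equals $(1-\beta)\dim U_+(\varrho)$ and that $\mathcal H^d(\mathcal R_\beta)=\infty$?}

\subsection{The hyperbolic plane, and why one would guess this formula}\label{ss:plane}

Let $X=\mathbb H^2$ be the upper half-plane, $\Gamma=PSL_2(\mathbb Z)$, $r(t)=ie^t$ and $\varrho(t)=ie^{-t}$. Then $U_+(\varrho)$ is the group of horizontal translations, the rays in question are $x+ie^{-t}$ with $x\in\mathbb R$, and $-f_r(z)=\log\operatorname{Im}z$, so $\beta_0=1$. The depth of $x+ie^{-t}$ is at least $\beta t$ if and only if some coprime pair $(p,q)$ satisfies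
\[
\frac{e^{-t}}{(qx-p)^2+q^2e^{-2t}}\ge e^{\beta t}.
\]
For $t>0$ this forces $q\ne0$. We may take $q\ge1$, and then $q\le e^{(1-\beta)t/2}$ and $|qx-p|\le e^{-(1+\beta)t/2}$, hence
\[
\Bigl|x-\frac pq\Bigr|\le q^{-2/(1-\beta)} .
\]
If $x$ is irrational and this happens for an unbounded set of $t$, then infinitely many pairs $(p,q)$ occur, because $|qx-p|\to0$. There are $O(q)$ fractions of denominator $q$ in a bounded interval, and $\sum_q q\cdot q^{-2s/(1-\beta)}<\infty$ for $s>1-\beta$. So $\dim_H\mathcal R_\beta\le1-\beta$, and by Theorem~\ref{thm:rankone} below this is an equality. Here $\dim U_+=1$, and the factor $1-\beta$ in the question is the one seen here.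

\subsection{A count by volume}\label{ss:count}

The same answer comes from a heuristic count with volumes, and this count shows what the proposed formula presupposes. Suppose that conjugation by $a_t$ expands $U_+$ by the single factor $e^{\lambda t}$, that $D=\dim U_+$, and that the part of $\mathcal V$ of depth at least $s$ has volume about $e^{-\delta s}$. If the points $\varrho(t)\mathbf u$ are well distributed, the proportion of $\mathbf u$ with depth $\ge\beta t$ at time $t$ is about $e^{-\delta\beta t}$. This set is a union of pieces of size $e^{-\lambda t}$, about $e^{(\lambda D-\delta\beta)t}$ of them, which suggests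
\[
\dim_H\mathcal R_\beta=D-\frac{\delta}{\lambda}\,\beta .
\]
The proposed formula amounts to $\delta=\lambda D$. In $\mathbb H^2$ all three numbers are $1$. In general $\delta$ depends on the direction of $r$, and $\lambda,D$ on that of $\varrho$, so there is no reason for such a relation.

A simple case in which it fails is a Hilbert modular surface $(\mathbb H^2\times\mathbb H^2)/\Gamma$. Take $r$ along the diagonal, so that $-f_r=\frac1{\sqrt2}\log(y_1y_2)$, and let $\varrho$ move in the first factor only, so that $D=\lambda=1$. The volume element is $dx_1dx_2\,dy_1dy_2/(y_1y_2)^2$. In the variables $Y=y_1y_2$ and $\log y_1$ the $y$-part is $Y^{-2}\,dY\,d\log y_1$, and modulo the units of the number field $\log y_1$ has bounded range. So the region $Y\ge e^{\sqrt2s}$ has volume about $e^{-\sqrt2s}$: $\delta=\sqrt2$, and the count gives $1-\sqrt2\,\beta$.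

\subsection{Results}

The first theorem makes the upper half of this count rigorous by elementary means, and thus answers the question negatively.

\begin{theorem}\label{thm:counter}
Let $X=\mathbb H^2\times\mathbb H^2$, $G=PSL_2(\mathbb R)^2$, let $\Gamma=PSL_2(\mathbb Z[\sqrt2])$ be the Hilbert modular group, $r(t)=(ie^{t/\sqrt2},ie^{t/\sqrt2})$ and $\varrho(t)=(ie^{-t},i)$. All hypotheses of the question hold, with $\dim U_+(\varrho)=1$ and $\beta_0=1/\sqrt2$, and for every $\beta\in(0,\beta_0)$
\[
\dim_H\mathcal R_\beta\le1-\sqrt2\,\beta<1-\beta=(1-\beta)\dim U_+(\varrho).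
\]
\end{theorem}

For the general statements we need root data. Let $K$ be the stabilizer of $r(0)$ in $G$ and $\mathfrak g=\mathfrak k\oplus\mathfrak p$ the Cartan decomposition, with $\mathfrak p\cong T_{r(0)}X$ carrying the inner product $\langle\cdot,\cdot\rangle$ of $X$. Let $\mathfrak a\subset\mathfrak p$ be a maximal abelian subspace with a closed Weyl chamber $\overline{\mathfrak a^+}$ such that $r(t)=r(0)\exp(tH_r)$ and $\varrho_1(t)=r(0)\exp(tH_1)$ with unit vectors $H_r,H_1\in\overline{\mathfrak a^+}$. Write
$\mathfrak g=\mathfrak m\oplus\mathfrak a\oplus\bigoplus_\alpha\mathfrak g_\alpha$ for the restricted root decomposition, where $\mathfrak m$ is the centralizer of $\mathfrak a$ in $\mathfrak k$, $[H,Y]=\alpha(H)Y$ for $H\in\mathfrak a$, $Y\in\mathfrak g_\alpha$, and $m_\alpha=\dim\mathfrak g_\alpha$. The positive roots are those that are $\ge0$ on $\overline{\mathfrak a^+}$. Put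
\[
S=\{g\in G: f_r(xg)=f_r(x)\ \ \forall x\in X\},\qquad D=\dim U_+(\varrho),
\]
\[
c=\sum_{\alpha(H_1)>0,\ \alpha(H_r)>0}m_\alpha,\qquad \delta=\sum_{\alpha(H_r)>0}m_\alpha\,\alpha(H_r).
\]
Two conditions will be used:
\begin{itemize}
\item[\textbf{(A1)}] there is $\lambda>0$ such that $\mathrm{Ad}(a_t)=e^{\lambda t}\,\mathrm{Id}$ on $\mathrm{Lie}\,U_+(\varrho)$ for all $t$;
\item[\textbf{(A2)}] $\Gamma\cap S$ is a lattice in $S$.
\end{itemize}

\begin{theorem}\label{thm:conformal}
Let $0<\beta<\beta_0$ and $d=D-c\,\beta/\beta_0$. Under \textup{(A1)}, $\mathcal H^d(\mathcal R_\beta)=\infty$. Under \textup{(A1)} and \textup{(A2)}, $\delta\beta_0=\lambda c$ and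
\[
\dim_H\mathcal R_\beta=d=D-\frac{c}{\beta_0}\,\beta=D-\frac{\delta}{\lambda}\,\beta,\qquad \mathcal H^d(\mathcal R_\beta)=\infty.
\]
Consequently, under \textup{(A1)} and \textup{(A2)}, the equalities in the question hold for some (equivalently, for all) $\beta\in(0,\beta_0)$ if and only if $c=\beta_0D$, that is, $\delta=\lambda D$.
\end{theorem}

\begin{theorem}[rank one]\label{thm:rankone}
Let $X$ have rank one; then $\beta_0=1$. Let $p=m_\alpha$ and $q=m_{2\alpha}$, where $\alpha$ is the indivisible positive root, and $Q=p+2q$.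
\begin{enumerate}
\item If $q=0$ ($X$ is a real hyperbolic space), then $d=\dim_H\mathcal R_\beta$ equals $(1-\beta)\dim U_+(\varrho)$ and $\mathcal H^d(\mathcal R_\beta)=\infty$ for all $\beta\in(0,1)$.
\item If $q>0$, then $\dim_H\mathcal R_\beta\le\min\bigl\{Q(1-\beta),\tfrac{Q(1-\beta)+p}2\bigr\}$ for all $\beta\in(0,1)$. For $\frac12\le\beta<1$ this is an equality, and $\mathcal H^d(\mathcal R_\beta)=\infty$ for $d=\dim_H\mathcal R_\beta$.
\item If $q>0$, then $\dim_H\mathcal R_\beta>(1-\beta)\dim U_+(\varrho)$ for every $\beta\in(0,1)$ and all $\Gamma$, $\varrho$, $\bar r$.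
\end{enumerate}
Hence, in rank one, the equalities in the question hold if and only if $X$ is real hyperbolic.
\end{theorem}

Theorem~\ref{thm:conformal} applies to the following cases; they show that the proposed value can be too large and can be too small, even in the conformal case.

\begin{corollary}\label{cor:examples}
\begin{enumerate}
\item In the situation of Theorem~\ref{thm:counter}, for every $\beta\in(0,\beta_0)$, $\dim_H\mathcal R_\beta=1-\sqrt2\,\beta$, with infinite Hausdorff measure in this dimension.
\item Let $m,n\ge1$, $N=m+n$, $X=SO(N)\backslash SL_N(\mathbb R)$ with the metric given on diagonal matrices by $\langle H,H'\rangle=\mathrm{tr}(HH')$, let $\Gamma$ be the image of $SL_N(\mathbb Z)$, let $x_0$ be the base point, $r(t)=x_0\exp(tH_r)$ and $\varrho(t)=x_0\exp(tH_1)$ with the diagonal matrices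
\[
H_r=\tfrac1{\sqrt{N(N-1)}}\,(1,\dots,1,-(N-1)),\qquad
H_1=\sqrt{\tfrac{mn}N}\,\bigl(\underbrace{\tfrac1m,\dots,\tfrac1m}_{m},\underbrace{-\tfrac1n,\dots,-\tfrac1n}_{n}\bigr).
\]
Then $U_+(\varrho)\cong M_{m\times n}(\mathbb R)$, $\beta_0=\sqrt{m/(n(N-1))}$, and for every $\beta\in(0,\beta_0)$
\[
\dim_H\mathcal R_\beta=mn-\beta\sqrt{mn(m+n-1)},
\]
with infinite Hausdorff measure in this dimension. This equals $(1-\beta)mn$ if and only if $m=1$ or $n=1$; for $m=n=2$ it is $4-2\sqrt3\,\beta>4(1-\beta)$.
\end{enumerate}
\end{corollary}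

We do not determine $\dim_H\mathcal R_\beta$ when (A1) fails in rank at least two, when (A2) fails, or, in non-real rank one, for $\beta<\frac12$. In the last case Theorem~\ref{thm:rankone}(2) gives an upper bound and Proposition~\ref{prop:rankone} a lower bound, and the lower bound suffices to exclude the proposed value.

\medskip
Section~\ref{sec:busemann} collects elementary facts, and Section~\ref{sec:hilbert} proves Theorem~\ref{thm:counter}, using nothing else. Upper bounds in general come from the volume of the cusp (Section~\ref{sec:volume}). Lower bounds come from a description of the set of $\mathbf u$ that enter the cusp soon after a given time (Section~\ref{sec:shadows}) and a Cantor construction (Section~\ref{sec:cantor}). These are combined in Sections~\ref{sec:conformal}--\ref{sec:rankone}.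

\medskip\noindent\emph{Conventions.} $U_+$ stands for $U_+(\varrho)$, and $\mathbb N=\{1,2,\dots\}$. The letter $C$ denotes constants $\ge1$ that may change from line to line and depend only on $X,\Gamma,\varrho,r,\beta$, unless a further dependence is indicated; $A\asymp B$ means $C^{-1}B\le A\le CB$. Balls $B(x,r)$ are closed, $N(E,\epsilon)$ is the closed $\epsilon$-neighborhood of $E$, and a set is $\epsilon$-separated if its distinct points are at distance at least $\epsilon$.

\section{Depth and Busemann functions}\label{sec:busemann}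

\begin{lemma}\label{lem:busemann}
\begin{enumerate}
\item[(a)] $f_{\bar r}(x)=\inf_{\gamma\in\Gamma}f_r(x\gamma)$ for $x\in X$. The functions $f_r$ and $f_{\bar r}$ are $1$-Lipschitz on $X$.
\item[(b)] If a geodesic ray $r$ in $X$ satisfies $f_r(r(s)\gamma)\ge-s$ for all $\gamma\in\Gamma$, $s\ge0$, then $\mathrm{pr}\circ r$ is an isometric embedding.
\item[(c)] $\mathcal R_\beta\subset\limsup_n\{\mathbf u:\ -f_{\bar r}(\varrho(n)\mathbf u)\ge\beta n-1\}$, where $n$ runs through $\mathbb N$.
\item[(d)] For $w\in G$, $\mathbf u\in U_+$ and $t\in\mathbb R$, $\ d(x_0a_tw\mathbf u,\varrho(t)\mathbf u)=d(x_0a_twa_{-t},x_0)$.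
\end{enumerate}
\end{lemma}

\begin{proof}
(a) We have $d_{\mathcal V}(\mathrm{pr}\,x,\bar r(t))-t=\inf_\gamma\bigl(d(x\gamma,r(t))-t\bigr)$. By the triangle inequality all functions of $t$ here are nonincreasing, so the limits are infima, and the infima over $t$ and $\gamma$ commute. Limits and infima of $1$-Lipschitz functions are $1$-Lipschitz.

(b) For $t\ge s$ and $\gamma\in\Gamma$, $d(r(s)\gamma,r(t))\ge f_r(r(s)\gamma)-f_r(r(t))\ge-s+t$. So the distance in $\mathcal V$ is at least $t-s$, and it is at most $t-s$.

(c) If $-f_{\bar r}(\varrho(t)\mathbf u)\ge\beta t$ and $n=\lfloor t\rfloor$, then by (a) $-f_{\bar r}(\varrho(n)\mathbf u)\ge\beta t-(t-n)\ge\beta n-1$. An unbounded set of $t$ gives infinitely many $n$.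

(d) $x_0a_tw\mathbf u=x_0(a_twa_{-t})\,a_t\mathbf u$ and $\varrho(t)\mathbf u=x_0a_t\mathbf u$, and $G$ acts by isometries.
\end{proof}

Part (d) with $w=y\in U_+$ says that two rays $\varrho y\mathbf u$ and $\varrho\mathbf u$ are at bounded distance at time $t$ as long as the expanded displacement $a_tya_{-t}$ stays bounded.

\section{The Hilbert modular counterexample}\label{sec:hilbert}

We prove Theorem~\ref{thm:counter}. The right action is $x\cdot g=g^{-1}x$, with $G$ acting on the left by M\"obius transformations. Let $O=\mathbb Z[\sqrt2]$, with its two real embeddings $\xi\mapsto(\xi_1,\xi_2)$; the norm $\xi_1\xi_2$ is a nonzero integer for $\xi\ne0$. The unit $\varepsilon=1+\sqrt2$ has conjugate $1-\sqrt2$, of absolute value $\varepsilon^{-1}$. The group $\Gamma$ is a non-uniform irreducible lattice.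

\subsection*{The hypotheses}
In a product of two planes the Busemann function of the diagonal ray is $f_r(z)=-\frac1{\sqrt2}\log(y_1y_2)$. If $\gamma\in\Gamma$ has bottom row $(\xi,\eta)\in O^2\setminus0$, then
\begin{equation}\label{eq:height}
\operatorname{Im}(\gamma z)_1\operatorname{Im}(\gamma z)_2=\frac{y_1y_2}{|\xi_1z_1+\eta_1|^2\,|\xi_2z_2+\eta_2|^2}.
\end{equation}
At $z=r(s)$, $s\ge0$, the denominator is $\prod_{j=1,2}(\eta_j^2+\xi_j^2e^{\sqrt2s})$. It is at least $(\xi_1\xi_2)^2\ge1$ if $\xi\ne0$, and equals $(\eta_1\eta_2)^2\ge1$ if $\xi=0$. As $\gamma$ runs through $\Gamma$, so does $\gamma^{-1}$; hence $f_r(r(s)\gamma)\ge-s$ for all $\gamma$ in the right action as well, and $\bar r=\mathrm{pr}\circ r$ is a minimizing ray by Lemma~\ref{lem:busemann}(b).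

The transvection $a_t$ is $\mathrm{diag}(e^{t/2},e^{-t/2})$ in the first factor, so $U_+$ consists of the translations $z_1\mapsto z_1+x$, and $\dim U_+=1$. The Weyl chamber of vertex $(i,i)$ containing $r$ is $\{(ie^a,ie^b):a,b\ge0\}$. Rays in $\varrho G$ are constant in the second factor, so $\varrho_1(t)=(ie^t,i)$, $f_r(\varrho_1(t))=-t/\sqrt2$ and $\beta_0=1/\sqrt2$.

\subsection*{The upper bound}
We parametrize $U_+$ by $x\in\mathbb R$, with the sign chosen so that the ray $\varrho\mathbf u$ is $t\mapsto(x+ie^{-t},i)$. Put $b=\sqrt2\,\beta\in(0,1)$, fix $M\ge1$, and let $x\in\mathcal R_\beta\cap[-M,M]$. By Lemma~\ref{lem:busemann}(c),(a), for infinitely many $n$ there is $\gamma$ with $-f_r(\varrho(n)\mathbf u\gamma)\ge\beta n-2$; the second loss of $1$ is there because we have not shown that the infimum in (a) is attained. So the product of heights in \eqref{eq:height} is at least $e^{bn-2\sqrt2}\ge e^{bn-3}$, that is, for some bottom row $(\xi,\eta)$,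
\begin{equation}\label{eq:ineq}
\bigl((\xi_1x+\eta_1)^2+\xi_1^2e^{-2n}\bigr)\,(\xi_2^2+\eta_2^2)\le e^3e^{-(1+b)n}.
\end{equation}
Multiplying $(\xi,\eta)$ by $\varepsilon^j$ multiplies the first factor by $\varepsilon^{2j}$ and the second by $\varepsilon^{-2j}$. So, replacing $(\xi,\eta)$ by another pair in $O^2\setminus0$, we may assume $1\le\xi_2^2+\eta_2^2<\varepsilon^2$, and then
\[
|\xi_1|\le e^{3/2}e^{(1-b)n/2},\qquad|\xi_1x+\eta_1|\le e^{3/2}e^{-(1+b)n/2}.
\]
If $\xi=0$, the left side of \eqref{eq:ineq} is $(\eta_1\eta_2)^2\ge1$, impossible for large $n$. So $\xi\ne0$, and $|\xi_1\xi_2|\ge1$ with $|\xi_2|<\varepsilon$ gives $|\xi_1|>1/\varepsilon>\frac14$.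

Count the pairs with $2^k\le|\xi_1|<2^{k+1}$, $k\ge-2$. Here $|\xi_2|,|\eta_2|<\varepsilon$ and $|\eta_1|\le C_M2^k$. The number of $a+a'\sqrt2\in O$ whose embeddings are bounded by $A\ge\frac14$ and by $\varepsilon$ is at most $CA$: there are at most $CA$ values of $a'$, and for each of them $a$ lies in an interval of length $2\varepsilon$. So there are at most $C_M4^k$ pairs. Each confines $x$ to an interval of length at most $Ce^{-(1+b)n/2}2^{-k}$. For $1-b<s\le1$ the sum of the $s$-th powers of these lengths, for fixed $n$, is at most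
\[
C_M\sum_{2^k\le Ce^{(1-b)n/2}}2^{k(2-s)}e^{-s(1+b)n/2}\le C_M\,e^{(1-b)(2-s)n/2-s(1+b)n/2}=C_M\,e^{(1-b-s)n},
\]
which is summable over $n$. The lengths tend to $0$ uniformly as $n\to\infty$, so $\mathcal H^s(\mathcal R_\beta\cap[-M,M])=0$ for every $s\in(1-b,1]$. Hence $\dim_H\mathcal R_\beta\le1-\sqrt2\,\beta$. \qed

\section{The horospherical stabilizer and the volume of the cusp}\label{sec:volume}

\subsection{Notation}
Choose $g_0\in G$ with $\varrho_1=\varrho g_0$. Then $\varrho_1(t)=x_0a_tg_0$ and $g_0^{-1}a_tg_0=\exp(tH_1)$. In the flat $r(0)\exp\mathfrak a$ we have $f_r(r(0)\exp H)=\lim_t(|H-tH_r|-t)=-\langle H,H_r\rangle$, so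
\[
\beta_0=\langle H_1,H_r\rangle .
\]
By the definition of $U_+$, $\mathrm{Lie}(g_0^{-1}U_+g_0)=\bigoplus_{\alpha(H_1)>0}\mathfrak g_\alpha$. If $\alpha(H_1)>0$ or $\alpha(H_r)>0$, then $\alpha$ is positive, so both numbers are $\ge0$.

Let $P_-=\{g\in G:\{a_tga_{-t}\}_{t\ge0}\text{ is bounded}\}$. This is the parabolic subgroup whose Lie algebra is the sum of the eigenspaces of the generator of $a_t$ with eigenvalue $\le0$. On this Lie algebra $\mathrm{Ad}(a_t)$, $t\ge0$, is uniformly bounded. Hence for every neighborhood $\mathcal N$ of $e$ there is a neighborhood $W$ of $e$ in $P_-$ with $a_tWa_{-t}\subset\mathcal N$ for all $t\ge0$. The product map $P_-\times U_+\to G$ is a diffeomorphism onto an open set, on which Haar measure $m$ of $G$ is, up to a constant that we normalize to $1$, the product of left Haar measure $m_{P_-}$ of $P_-$ and Haar measure of $U_+$ \cite[Thm.~8.32]{Knapp}. We write $|\cdot|$ for Haar measure on $U_+$, normalized to be Lebesgue measure in exponential coordinates.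

Let $\Gamma'=\Gamma\cap G$. The isometry group of $X$ has finitely many components, so $\Gamma'$ is normal of finite index in $\Gamma$, and it is an irreducible lattice in $G$. As $S\subset G$, $\Gamma\cap S=\Gamma'\cap S$.

\subsection{The group $S$}

\begin{lemma}\label{lem:S}
Let $P_r$ be the stabilizer of $r(\infty)$ in $G$. For $g\in P_r$ the function $f_r(xg)-f_r(x)$ is a constant $\chi(g)$, $\chi:P_r\to\mathbb R$ is a homomorphism, and $S=\ker\chi$. Moreover
\[
\mathrm{Lie}\,S=\mathfrak m+(\mathfrak a\cap H_r^\perp)+\bigoplus_{\alpha(H_r)\le0}\mathfrak g_\alpha ,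
\]
$P_r$ is transitive on $X$, and $\mathrm{Lie}\,S\cap\mathrm{Lie}(g_0^{-1}U_+g_0)$ has dimension $D-c$.
\end{lemma}

\begin{proof}
We have $f_r(xg)=f_{rg^{-1}}(x)$. For $g\in P_r$ the ray $rg^{-1}$ is asymptotic to $r$, and Busemann functions of asymptotic rays differ by a constant. So $\chi$ is defined, and it is a homomorphism. An element preserving $f_r$ fixes $r(\infty)$, because $-\nabla f_r$ at $x$ is the initial vector of the ray from $x$ to $r(\infty)$. Hence $S=\ker\chi$.

An element $g$ fixes $r(\infty)$ if and only if $\exp(tH_r)g\exp(-tH_r)$ is bounded for $t\ge0$, so $\mathrm{Lie}\,P_r=\mathfrak m+\mathfrak a+\bigoplus_{\alpha(H_r)\le0}\mathfrak g_\alpha$. The differential $d\chi$ vanishes on brackets, hence on each $\mathfrak g_\alpha\subset\mathrm{Lie}\,P_r$, since every $Y\in\mathfrak g_\alpha$ is a multiple of some $[H',Y]$ with $H'\in\mathfrak a$. It vanishes on $\mathfrak m$, the Lie algebra of a compact group, and $d\chi(H)=-\langle H,H_r\rangle$ on $\mathfrak a$. This gives $\mathrm{Lie}\,S$.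

$P_r$ contains the Iwasawa group built from $\mathfrak a$ and the negative roots, so it is transitive on $X$. Finally, the intersection in the last claim is the sum of the $\mathfrak g_\alpha$ with $\alpha(H_1)>0$ and $\alpha(H_r)\le0$, that is, $\alpha(H_1)>0$ and $\alpha(H_r)=0$.
\end{proof}

Consequently $S$ is transitive on each level set of $f_r$, with compact stabilizers: if $f_r(x)=f_r(xg)$ with $g\in P_r$, then $\chi(g)=0$. The number $c$ is the codimension, in the expanding group, of the directions that keep a point on its horosphere.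

\begin{lemma}\label{lem:roots}
\begin{enumerate}
\item[(a)] $c\ge1$ and $\delta>0$.
\item[(b)] Under \textup{(A2)}, $\sum_{\alpha(H_r)>0}m_\alpha\alpha(H)=\delta\,\langle H,H_r\rangle$ for all $H\in\mathfrak a$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) On each irreducible factor the metric is a positive multiple of the Killing form, and the Killing form is $\sum_\alpha m_\alpha\alpha(H)\alpha(H')$ on $\mathfrak a$. So $\beta_0=\langle H_1,H_r\rangle=\sum_i\kappa_i\sum_{\alpha\in\Sigma_i}m_\alpha\alpha(H_1)\alpha(H_r)$, with $\kappa_i>0$ and $\Sigma_i$ the roots of the $i$-th factor. All terms are $\ge0$, and $\beta_0>0$, so some root $\alpha$ has $\alpha(H_1)\alpha(H_r)>0$. Replacing $\alpha$ by $-\alpha$ if necessary, $\alpha(H_1)>0$ and $\alpha(H_r)>0$. This root contributes to both $c$ and $\delta$.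

(b) A group containing a lattice is unimodular. So for $H\in\mathfrak a\cap H_r^\perp\subset\mathrm{Lie}\,S$,
\[
0=\mathrm{tr}(\mathrm{ad}\,H|_{\mathrm{Lie}\,S})=\sum_{\alpha(H_r)\le0}m_\alpha\alpha(H)=-\sum_{\alpha(H_r)>0}m_\alpha\alpha(H),
\]
since the roots with $\alpha(H_r)=0$ cancel in pairs $\pm\alpha$. Thus the linear form in (b) vanishes on $H_r^\perp$, and at the unit vector $H_r$ its value is $\delta$.
\end{proof}

Part (b), at $H=H_1$, will reconcile the two expressions for $d$ in Theorem~\ref{thm:conformal}: the one with $\delta/\lambda$ comes from volumes, the one with $c/\beta_0$ from the geometry of the rays that enter the cusp.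

\subsection{The measure of the set of deep points}

\begin{proposition}\label{prop:volume}
Assume \textup{(A2)}. For every compact $B\subset U_+$ and every $\kappa\ge0$ there is $C=C(B,\kappa)$ with
\[
\bigl|\{\mathbf u\in B:\ -f_{\bar r}(\varrho(t)\mathbf u)\ge\beta t-\kappa\}\bigr|\le Ce^{-\delta\beta t}\qquad(t\ge0).
\]
\end{proposition}

\begin{proof}
\emph{Volume of the cusp.} Let $b_\tau=\exp(\tau H_r)$. Since $\chi(b_\tau)=-\tau$, every element of $P_r$ is uniquely $b_\tau\sigma$ with $\tau\in\mathbb R$, $\sigma\in S$. We claim that $e^{-\delta\tau}d\tau\,d\sigma$ is a right Haar measure of $P_r$, where $d\sigma$ is Haar measure of the unimodular group $S$. Invariance under right multiplication by $S$ is clear. Further,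
$b_\tau\sigma b_{\tau'}=b_{\tau+\tau'}(b_{-\tau'}\sigma b_{\tau'})$, and the conjugation $\sigma\mapsto b_{-\tau'}\sigma b_{\tau'}$ multiplies $d\sigma$-volumes by $e^{\delta\tau'}$, because $\mathrm{tr}(\mathrm{ad}\,H_r|_{\mathrm{Lie}\,S})=-\delta$. This factor compensates the change of $e^{-\delta\tau}$.

$P_r$ is transitive on $X$ with compact stabilizers, so right Haar measure pushes forward under $b_\tau\sigma\mapsto r(0)b_\tau\sigma$ to a multiple of the volume of $X$. As $f_r(r(0)b_\tau\sigma)=-\tau$, the preimage of $\mathrm{Hor}_s=\{f_r\le-s\}$ is $\{\tau\ge s\}$. The group $\Gamma\cap S$ acts on the right both on $P_r$ and on $X$, compatibly with this map; it acts freely on $P_r$, and freely on $X$ outside a null set (the fixed point set of a nontrivial isometry is empty or a proper totally geodesic submanifold). So a fundamental domain in $X$ pulls back, up to null sets, to one in $P_r$, and for every $s\in\mathbb R$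
\[
\mathrm{vol}\bigl(\mathrm{Hor}_s/(\Gamma\cap S)\bigr)=C\int_s^\infty e^{-\delta\tau}d\tau\cdot\mathrm{vol}\bigl(S/(\Gamma\cap S)\bigr)\le C\,e^{-\delta s},
\]
where $\delta>0$ by Lemma~\ref{lem:roots}(a). By Lemma~\ref{lem:busemann}(a), the $\Gamma$-invariant set $\{x:-f_{\bar r}(x)\ge s\}$ is contained in $\mathrm{Hor}_{s-1}\Gamma$. So its image in $X/\Gamma$ has volume at most $Ce^{-\delta s}$, and so has its image in $X/\Gamma'$, with another $C$, because $\Gamma'$ has finite index in $\Gamma$. Hence the image in $G/\Gamma'$ of $\{g\in G:-f_{\bar r}(x_0g)\ge s\}$ has measure at most $Ce^{-\delta s}$.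

\emph{Thickening.} Let $A$ be the set in the proposition. It is a subset of the lower-dimensional group $U_+$, so we thicken it by directions that $a_t$ does not expand and that therefore change the depth only by a bounded amount. Let $W\subset P_-$ be a small compact neighborhood of $e$, so that $a_tWa_{-t}$ stays bounded for $t\ge0$. By Lemma~\ref{lem:busemann}(d), $-f_{\bar r}(x_0a_tw\mathbf u)\ge\beta t-\kappa-C$ for $w\in W$, $\mathbf u\in A$. The map $a_tWA\to G/\Gamma'$ has bounded multiplicity, uniformly in $t$: if $a_tg$ and $a_tg\gamma$ lie in $a_tWA$, then $\gamma$ lies in the finite set $\Gamma'\cap(WB)^{-1}(WB)$. Therefore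
\[
m_{P_-}(W)\,|A|=m(WA)=m(a_tWA)\le Ce^{-\delta\beta t}.\qedhere
\]
\end{proof}

\section{Equidistribution and shadows of the cusp}\label{sec:shadows}

\subsection{The idea in the hyperbolic plane}
To bound dimension from below we produce many $\mathbf u$ with a deep excursion. In $\mathbb H^2$ let $\rho=e^{-t_0}$ and suppose that $\varrho\mathbf u_0$ at time $t_0$ is, modulo $\Gamma$, close in position and direction to the start of a ray going straight up the cusp. Then some $\mathbf u$ within about $\rho$ of $\mathbf u_0$ goes straight up after time $t_0$, and all $\mathbf u'$ within $e^{-T}$ of this $\mathbf u$ follow it until time $T$. Their depth at time $T$ is $T-t_0$ up to a constant, which is about $\beta T$ if $T=t_0/(1-\beta)$. So an interval of length about $\rho$ contains one of length $\tau=\rho^{1/(1-\beta)}$ of good points. By equidistribution of $\{a_{t_0}\mathbf u\}$ in $G/\Gamma'$, a positive proportion of the roughly $\rho^{-1}=\tau^{-(1-\beta)}$ intervals of length $\rho$ have this property: dimension $1-\beta$ again.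

In general, a ray that runs into the cusp with speed $\beta_0$ may be moved by elements of $S$ without changing its depth. The good points near $\mathbf u_0$ then contain a thin neighborhood of a piece of dimension $D-c$, not just of a point. The next two lemmas make the two steps, equidistribution and shadowing, precise.

\subsection{The two lemmas}

\begin{lemma}\label{lem:equi}
Let $\Omega\ni g_0$ be open in $G$. There is $\kappa_1>0$ such that for every ball $B\subset U_+$ and all $t\ge t(B)$,
\[
|\{\mathbf u\in B:\ a_t\mathbf u\in\Omega\Gamma'\}|\ge\kappa_1|B|.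
\]
\end{lemma}

\begin{proof}
Choose an open $\Omega_1\ni g_0$ and a compact neighborhood $W$ of $e$ in $P_-$ with $(a_tW^{-1}a_{-t})\Omega_1\subset\Omega$ for all $t\ge0$. If $w\in W$, $\mathbf u\in B$ and $a_tw\mathbf u\in\Omega_1\Gamma'$, then $a_t\mathbf u=(a_tw^{-1}a_{-t})a_tw\mathbf u\in\Omega\Gamma'$. By Fubini,
\[
m\{g\in WB:\ a_tg\in\Omega_1\Gamma'\}\le m_{P_-}(W)\,|\{\mathbf u\in B:\ a_t\mathbf u\in\Omega\Gamma'\}|.
\]
The left side is $\int_{G/\Gamma'}\Phi(x)\,1_{\Omega_1\Gamma'/\Gamma'}(a_tx)\,dx$ with the bounded function $\Phi(g\Gamma')=\sum_{\gamma\in\Gamma'}1_{WB}(g\gamma)$, whose integral is $m(WB)=m_{P_-}(W)|B|$. The action of $a_t$ on $G/\Gamma'$ is mixing by the Howe--Moore theorem \cite[\S2.2]{Zimmer}. Indeed $a_t\to\infty$ in $G$, and a function in $L^2(G/\Gamma')$ invariant under a simple factor $G_i$ is, $G_i$ being normal, invariant (as a function on $G$) under right translation by the dense subgroup $G_i\Gamma'$, hence constant. This is where irreducibility is used. So the left side tends to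
$m_{P_-}(W)\,|B|\,m(\Omega_1\Gamma'/\Gamma')/m(G/\Gamma')$, and we may take $\kappa_1=\frac12m(\Omega_1\Gamma'/\Gamma')/m(G/\Gamma')$.
\end{proof}

Let $U_0=\{v\in U_+:\ g_0^{-1}vg_0\in S\}$, a closed subgroup with $\dim U_0=D-c$ by Lemma~\ref{lem:S}.

\begin{lemma}\label{lem:shadow}
There are a compact neighborhood $V_0$ of $e$ in $U_0$, a neighborhood $\Omega_0$ of $g_0$ in $G$, and a smooth map $\varphi:V_0\times\Omega_0\to U_+$ with $\varphi(v,g_0)=v$, such that for every compact $\mathcal Q\subset U_+$ there is $C_*\ge0$ with the following properties.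
\begin{enumerate}
\item[(a)] If $t\ge0$, $v\in V_0$, $h\in\Omega_0$, and $y'\in U_+$ satisfies $a_ty'a_{-t}\in\mathcal Q$, then
\[
-f_r\bigl(x_0a_t\,y'\varphi(v,h)\,h\bigr)\ge\beta_0t-C_* .
\]
\item[(b)] Let $t_0\ge0$ and
\[
T=\frac{\beta_0t_0+C_*}{\beta_0-\beta}\ \ (\ge t_0),\qquad\text{so that}\quad\beta_0(T-t_0)-C_*=\beta T .
\]
Let $\mathbf u_0\in U_+$ and $\gamma\in\Gamma'$ be such that $h=a_{t_0}\mathbf u_0\gamma\in\Omega_0$, and let $v\in V_0$ and $y'\in U_+$ with $a_{T-t_0}y'a_{-(T-t_0)}\in\mathcal Q$. Then $\mathbf u=\bigl(a_{-t_0}\,y'\varphi(v,h)\,a_{t_0}\bigr)\mathbf u_0$ satisfies $-f_{\bar r}(\varrho(T)\mathbf u)\ge\beta T$.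
\end{enumerate}
\end{lemma}

\begin{proof}
For $v$ near $e$ and $h$ near $g_0$ the element $vg_0h^{-1}$ is near $e$, so it is uniquely $p(v,h)\varphi(v,h)$ with $p\in P_-$ near $e$, $\varphi\in U_+$, both smooth; for $h=g_0$ we get $p=e$, $\varphi=v$. Shrinking neighborhoods, we may assume that $a_tp^{-1}a_{-t}$ stays in a fixed compact set for $t\ge0$.

(a) Since $\varphi h=p^{-1}vg_0$,
\[
x_0a_ty'\varphi h=x_0(a_ty'a_{-t})(a_tp^{-1}a_{-t})\,a_tvg_0 ,
\]
which is at bounded distance from $x_0a_tvg_0=x_0a_tg_0\cdot g_0^{-1}vg_0=\varrho_1(t)\,g_0^{-1}vg_0$. Here $g_0^{-1}vg_0\in S$, so $f_r$ takes the value $f_r(\varrho_1(t))=-\beta_0t$ at this point. As $f_r$ is $1$-Lipschitz, (a) follows.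

(b) With $t=T-t_0$ we have $\varrho(T)\mathbf u\gamma=x_0a_{t_0+t}a_{-t_0}\,y'\varphi\,a_{t_0}\mathbf u_0\gamma=x_0a_ty'\varphi h$. By Lemma~\ref{lem:busemann}(a) and part (a), $-f_{\bar r}(\varrho(T)\mathbf u)\ge\beta_0(T-t_0)-C_*=\beta T$.
\end{proof}

The hypothesis $\beta<\beta_0$ is what makes $T$ finite.

\section{Cantor sets of infinite Hausdorff measure}\label{sec:cantor}

We identify $U_+$ with $\mathbb R^D$ by $\exp$; balls and distances are Euclidean. A single family of good balls at one scale in each step of a Cantor construction would only give control of $\mathcal H^s$ up to constants. To obtain infinite measure we place in each ball \emph{many} families, at very different scales, and divide the mass among them. A small test ball then sees only one of the families at its fine scale, and gains a factor equal to their number. For this the families must avoid each other, and so the condition below contains an arbitrary forbidden set $Z$.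

\begin{definition}\label{def:Ss}
Condition $(S_s)$: there are $C_0\ge1$ and $\kappa_0>0$ such that for every ball $B\subset B(0,1)$ of radius $R>0$, every compact $Z\subset B$ with $|Z|\le\kappa_0|B|$ and every $\theta\in(0,1)$ there are $0<\sigma\le\rho<\theta$, a finite family $\mathcal C$ of closed balls of radius $\sigma$ contained in $B$ and disjoint from $Z$, and a probability measure $\nu$, a convex combination of the normalized Lebesgue measures on the balls of $\mathcal C$, with the following properties.
\begin{itemize}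
\item[(S1)] For each $B'\in\mathcal C$ there is $T\ge1/\theta$ with $-f_{\bar r}(\varrho(T)\mathbf u)\ge\beta T$ for all $\mathbf u\in B'$.
\item[(S2)] Distinct balls of $\mathcal C$ are at distance at least $\sigma$.
\item[(S3)] $\bigl|\bigcup_{B'\in\mathcal C}N(B',\sigma)\bigr|\le\theta$.
\item[(S4)] For all $x$: $\nu(B(x,t))\le C_0(t/R)^D$ if $t\ge\rho$, and $\nu(B(x,t))\le C_0R^{-D}t^s$ if $0<t\le\rho$.
\end{itemize}
\end{definition}

\begin{proposition}\label{prop:cantor}
If $0<s<D$ and $(S_s)$ holds, then $\mathcal H^s(\mathcal R_\beta\cap B(0,1))=\infty$. In particular $\mathcal H^s(\mathcal R_\beta)=\infty$.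
\end{proposition}

\begin{proof}
\emph{Step 1: many scales in one ball.} We claim: for every ball $B\subset B(0,1)$ of radius $R$, every $\epsilon\in(0,1)$ and $n\in\mathbb N$ there is a finite family $\mathcal C$ of closed balls in $B$ of radii $\le\epsilon$, each satisfying the condition in (S1) with some $T\ge n$, any two at distance at least the larger of their radii, and weights $p_{B'}$ of sum $1$, such that $\nu_B=\sum_{B'\in\mathcal C}p_{B'}\,\mathrm{Leb}_{B'}$ (normalized) satisfies
\begin{equation}\label{eq:nuB}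
\nu_B(B(x,t))\le C_0(t/R)^D+\epsilon\,t^s\qquad\text{for all }x\text{ and all }t>0 .
\end{equation}

Take an integer $M$ with $C_0R^{-D}/M\le\epsilon$. Apply $(S_s)$ successively to obtain $\mathcal C_1,\dots,\mathcal C_M$, with measures $\nu_j$ and radii $\sigma_j\le\rho_j$, where at the $j$-th step
\[
Z_j=B\cap\bigcup_{i<j}\ \bigcup_{B'\in\mathcal C_i}N(B',\sigma_i),\qquad
\theta_j\le\min\Bigl(\epsilon,\frac1n,\frac{\kappa_0|B|}M\Bigr),\qquad
\theta_j\le\frac{\sigma_{j-1}}4\ (j\ge2).
\]
By (S3), $|Z_j|\le\kappa_0|B|$, so this is possible. Note that $\sigma_j\le\rho_j<\theta_j\le\sigma_{j-1}/4$. Put $\mathcal C=\bigcup_j\mathcal C_j$ and $\nu_B=\frac1M\sum_j\nu_j$. For $i<j$ a ball of $\mathcal C_j$ avoids $Z_j$, hence is at distance at least $\sigma_i\ge\sigma_j$ from every ball of $\mathcal C_i$; within one family use (S2).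

Consider $B(x,t)$. By (S4) the indices $j$ with $\rho_j\le t$ contribute at most $C_0(t/R)^D$ in total to $\nu_B(B(x,t))$. At most one index with $\rho_j>t$ contributes: if $B(x,t)$ met balls of $\mathcal C_i$ and of $\mathcal C_{i'}$ with $i<i'$ and $\rho_{i'}>t$, then $2t\ge\sigma_i\ge4\rho_{i'}>4t$, which is absurd. That one index contributes at most $\frac1MC_0R^{-D}t^s\le\epsilon t^s$.

\emph{Step 2: the Cantor set.} Fix $\epsilon\in(0,1)$ and let $\mathcal B_0=\{B(0,1)\}$. Given $\mathcal B_n$, apply Step 1 to each $B\in\mathcal B_n$, of radius $R_B$, with the integer $n+1$ and, in place of $\epsilon$, a parameter $\epsilon_B\in(0,1)$ with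
\[
\epsilon_B\le\min\Bigl(\epsilon,\frac1{n+1}\Bigr)\quad\text{and}\quad C_0R_B^{-D}\epsilon_B^{D-s}\le\epsilon .
\]
The resulting balls, the \emph{children} of the balls $B\in\mathcal B_n$, form $\mathcal B_{n+1}$. Let $K=\bigcap_n\bigcup\mathcal B_n$, and let $\mu$ be the probability measure on $K$ with $\mu(B')=\mu(B)p_{B'}$ for each child $B'$ of $B$. A point of $K$ satisfies, for every $n\ge1$, $-f_{\bar r}(\varrho(T)\mathbf u)\ge\beta T$ for some $T\ge n$. So $K\subset\mathcal R_\beta\cap B(0,1)$.

For $B'\in\mathcal B_n$, $n\ge1$, with parent $B$, \eqref{eq:nuB} and $R_{B'}\le\epsilon_B$ give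
\begin{equation}\label{eq:mu}
\mu(B')\le\nu_B(B')\le C_0R_B^{-D}\epsilon_B^{D-s}R_{B'}^s+\epsilon R_{B'}^s\le2\epsilon R_{B'}^s .
\end{equation}

\emph{Step 3: small balls.} Let $0<t\le\min(\frac12,\epsilon^{1/(D-s)})$ and $\mu(B(x,t))>0$. If $B(x,t)$ met only one ball of each $\mathcal B_n$, then $\mu(B(x,t))=0$ by \eqref{eq:mu}, since the radii tend to $0$. Let $n\ge0$ be the first integer such that $B(x,t)$ meets at least two balls of $\mathcal B_{n+1}$. It meets a single $B\in\mathcal B_n$, and the balls of $\mathcal B_{n+1}$ that it meets are children of $B$.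

If $R_B<t$, then $n\ge1$ and $\mu(B(x,t))\le\mu(B)\le2\epsilon R_B^s\le2\epsilon t^s$ by \eqref{eq:mu}.

If $R_B\ge t$, each child met by $B(x,t)$ has radius at most its distance to another such child, hence at most $2t$, and so lies in $B(x,5t)$. Therefore
\[
\mu(B(x,t))\le\mu(B)\,\nu_B(B(x,5t))\le\mu(B)\bigl(C_05^D(t/R_B)^D+5^D\epsilon t^s\bigr).
\]
For $n\ge1$ we use $\mu(B)\le\min(1,2\epsilon R_B^s)$ and $(t/R_B)^D\le(t/R_B)^s$ to bound this by $(2C_0+1)5^D\epsilon t^s$. For $n=0$ we have $R_B=1$, and $t^{D-s}\le\epsilon$ gives $(C_0+1)5^D\epsilon t^s$.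

So $\mu(B(x,t))\le C_3\epsilon t^s$ for all sufficiently small $t>0$, with $C_3$ independent of $\epsilon$. A set of diameter $t>0$ that meets $K$ lies in a ball of radius $t$, and points have $\mu$-measure $0$; so for every cover of $K$ by sets $E_i$ of small diameters, $1\le\sum\mu(E_i)\le C_3\epsilon\sum(\operatorname{diam}E_i)^s$ (the mass distribution principle). Hence $\mathcal H^s(\mathcal R_\beta\cap B(0,1))\ge\mathcal H^s(K)\ge1/(C_3\epsilon)$. Let $\epsilon\to0$.
\end{proof}

\section{The conformal case: proof of Theorem~\ref{thm:conformal}}\label{sec:conformal}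

Assume (A1). Brackets in $\mathrm{Lie}\,U_+$ would be scaled by $e^{2\lambda t}$ and so vanish. Thus $U_+\cong\mathbb R^D$ is abelian, written additively, with $a_tya_{-t}=e^{\lambda t}y$. The group $U_0$ is invariant under these dilations, since $g_0^{-1}a_tg_0=\exp(tH_1)\in P_r$ normalizes $S=\ker\chi$. A closed subgroup of $\mathbb R^D$ invariant under all positive dilations is a linear subspace, and $k:=\dim U_0=D-c$.

\subsection{Lower bound}
Let $d=D-c\beta/\beta_0$. Since $1\le c\le D$ and $0<\beta<\beta_0$, we have $0<d<D$, and $d-k=c(1-\beta/\beta_0)>0$. We verify $(S_d)$, so that Proposition~\ref{prop:cantor} gives $\mathcal H^d(\mathcal R_\beta)=\infty$. In a positive proportion of balls of radius $\rho$ we place balls of radius $\tau\ll\rho$ along the $k$-dimensional piece of good directions provided by Lemma~\ref{lem:shadow}.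

\emph{Construction.} As $\varphi(\cdot,g_0)$ is the inclusion of $U_0$, we may choose $\eta_0>0$ and an open neighborhood $\Omega\subset\Omega_0$ of $g_0$ such that for $h\in\Omega$ the map $v\mapsto\varphi(v,h)$ on $V=\{v\in U_0:|v|\le\eta_0\}\subset V_0$ changes distances by a factor at most $2$ in either direction and has values in $B(0,\frac12)$. Let $C_*$ be the constant of Lemma~\ref{lem:shadow} for $\mathcal Q=B(0,1)$, $\kappa_1$ that of Lemma~\ref{lem:equi} for $\Omega$, and $\kappa_0=2^{-D-2}\kappa_1$.

Let $B=B(z,R)$, $Z$ and $\theta$ be given. For $t_0$ large, with $T$ as in Lemma~\ref{lem:shadow}, put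
\[
\rho=e^{-\lambda t_0},\qquad\sigma=\tau=e^{-\lambda T}=c_1\rho^\omega\le\rho,\qquad\omega=\frac{\beta_0}{\beta_0-\beta}>1,\quad c_1\in(0,1].
\]
By Lemma~\ref{lem:equi} the set $\{\mathbf u\in B(z,R/2):a_{t_0}\mathbf u\in\Omega\Gamma'\}$ has measure at least $\kappa_12^{-D}|B|=4\kappa_0|B|$, while $|N(Z,2\rho)|\le2\kappa_0|B|$ for $\rho$ small, because $Z$ is compact. Remove $N(Z,2\rho)$ from the first set; the remaining set has measure at least $2\kappa_0|B|$. Let $Y$ be a maximal $4\rho$-separated subset of it. Then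
\[
C^{-1}R^D\rho^{-D}\le\#Y\le C\rho^{-D}.
\]
For each $y\in Y$ choose $\gamma\in\Gamma'$ with $h_y=a_{t_0}y\gamma\in\Omega$. Let $v_1,\dots,v_l$ be a maximal $6\tau/\rho$-separated subset of $V$, so $l\asymp(\rho/\tau)^k$. Let $\mathcal C$ consist of the balls of radius $\tau$ centered at $y+\rho\varphi(v_i,h_y)$, $y\in Y$, $1\le i\le l$, and let $\nu$ give the same mass $1/(l\,\#Y)$ to each. These balls lie in $B(y,\frac32\rho)$, hence in $B$ and off $Z$ for $\rho$ small.

\emph{(S1)} A point of such a ball is $y+\rho(\varphi(v_i,h_y)+y')$ with $|y'|\le\tau/\rho=e^{-\lambda(T-t_0)}$. Conjugation $a_{-t_0}(\cdot)a_{t_0}$ is multiplication by $\rho$, and $|e^{\lambda(T-t_0)}y'|\le1$, so Lemma~\ref{lem:shadow}(b) gives depth $\ge\beta T$ at time $T$. Moreover $T\ge t_0\ge1/\theta$ for $t_0$ large.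

\emph{(S2)} For the same $y$ the centers are at distance at least $\rho\cdot\frac12\cdot6\tau/\rho=3\tau$. For different $y$ they are at distance at least $4\rho-\rho\ge3\tau$. So the balls are at distance at least $\tau$.

\emph{(S3)} The measure in question is at most $C\rho^{-D}(\rho/\tau)^k\tau^D=C(\tau/\rho)^c$, which tends to $0$ as $t_0\to\infty$, because $c\ge1$ (Lemma~\ref{lem:roots}) and $\omega>1$.

\emph{(S4)} Each ball of $\mathcal C$ has mass at most $CR^{-D}\rho^D(\tau/\rho)^k$.
\begin{itemize}
\item For $t\ge\rho$, $B(x,t)$ meets balls attached to at most $C(t/\rho)^D$ points $y$, each carrying mass $1/\#Y$. So $\nu(B(x,t))\le C(t/R)^D$.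
\item For $\tau\le t\le\rho$ boundedly many $y$ are involved. For a fixed $y$, the centers of the balls met are within $4t$ of each other, so the corresponding $v_i\in U_0$ are within $8t/\rho$ of each other, and there are at most $C(t/\tau)^k$ of them. The mass is at most
\[
CR^{-D}\rho^D\Bigl(\frac t\tau\Bigr)^k\Bigl(\frac\tau\rho\Bigr)^k=CR^{-D}t^k\rho^{D-k}\le CR^{-D}t^k\tau^{(D-k)/\omega}=CR^{-D}t^k\tau^{d-k}\le CR^{-D}t^d,
\]
since $(D-k)/\omega=c(1-\beta/\beta_0)=d-k>0$ and $\tau\le t$.
\item For $t\le\tau$ boundedly many balls are met, by (S2). Each has mass at most $CR^{-D}\tau^d$ (the case $t=\tau$), and the proportion of it in $B(x,t)$ is at most $(t/\tau)^D$. So the mass is at most $CR^{-D}\tau^d(t/\tau)^D\le CR^{-D}t^d$.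
\end{itemize}
This proves $(S_d)$, and hence $\mathcal H^d(\mathcal R_\beta)=\infty$ and $\dim_H\mathcal R_\beta\ge d$. Condition (A2) was not used.

\subsection{Upper bound}
Assume (A2) as well. By (A1), $\alpha(H_1)\in\{0,\lambda\}$ for every root with $\alpha(H_r)>0$. So Lemma~\ref{lem:roots}(b) at $H=H_1$ gives
\[
\delta\beta_0=\sum_{\alpha(H_r)>0}m_\alpha\alpha(H_1)=\lambda c .
\]
Fix a ball $B$ and let $A_n=\{\mathbf u\in B:-f_{\bar r}(\varrho(n)\mathbf u)\ge\beta n-1\}$. If $\mathbf u\in A_n$ and $|y|\le e^{-\lambda n}$, then $a_nya_{-n}\in B(0,1)$, and by Lemma~\ref{lem:busemann}(d) the point $\varrho(n)(y+\mathbf u)$ has depth at least $\beta n-C$. Thus $N(A_n,e^{-\lambda n})$ lies in a set to which Proposition~\ref{prop:volume} applies, and its measure is at most $C_Be^{-\delta\beta n}$. Taking a maximal $2e^{-\lambda n}$-separated subset of $A_n$, we see that $A_n$ is covered by at most $C_Be^{(\lambda D-\delta\beta)n}$ balls of radius $2e^{-\lambda n}$. By Lemma~\ref{lem:busemann}(c), $\mathcal R_\beta\cap B\subset\limsup A_n$.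 For $s>D-\delta\beta/\lambda$ the series $\sum_ne^{(\lambda D-\delta\beta-\lambda s)n}$ converges, so $\mathcal H^s(\mathcal R_\beta\cap B)=0$. Hence $\dim_H\mathcal R_\beta\le D-\delta\beta/\lambda=D-c\beta/\beta_0=d$.

Finally, $d=(1-\beta)D$ if and only if $c/\beta_0=D$, if and only if $\delta=\lambda D$. This completes the proof of Theorem~\ref{thm:conformal}. \qed

\section{The examples: proof of Corollary~\ref{cor:examples}}\label{sec:examples}

\emph{(1) The Hilbert modular surface.} $U_+$ is one-dimensional and $a_t$ acts on it with $\lambda=1$, so (A1) holds. $S$ consists of the pairs of upper triangular matrices whose upper left entries $a_1,a_2$ satisfy $|a_1a_2|=1$. It is an extension of $\mathbb R$ (the values of $\log|a_1|$) by the translation group $\mathbb R^2$. $\Gamma\cap S$ contains the translations by $O$, a lattice in $\mathbb R^2$, and $\mathrm{diag}(\varepsilon,\varepsilon^{-1})$, whose image in $\mathbb R$ generates an infinite cyclic group. So $\Gamma\cap S$ is cocompact in $S$, and (A2) holds. The only root positive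 on $H_1$ is positive on $H_r$, so $c=1=D$, and $d=1-\beta/\beta_0=1-\sqrt2\,\beta$.

\emph{(2) $SL_N$.} Both $H_r$ and $H_1$ are unit vectors with nonincreasing entries, so they lie in one closed Weyl chamber, $\varrho=\varrho_1$ and $g_0=e$. Put $h=1/\sqrt{N(N-1)}$. For a diagonal matrix $H$ of trace zero with entries $\eta_1,\dots,\eta_N$,
\[
f_r(x_0\exp H)=-\langle H,H_r\rangle=-h\Bigl(\sum_{i<N}\eta_i-(N-1)\eta_N\Bigr)=hN\eta_N .
\]
The function $x_0g\mapsto\log|ge_N|$ is well defined, as $SO(N)$ preserves the norm. Both it and $f_r$ are invariant under lower unipotent matrices, which fix $e_N$ and lie in $S$ by Lemma~\ref{lem:S}. By the Iwasawa decomposition, with lower unipotent matrices,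
\[
f_r(x_0g)=hN\log|ge_N|=\sqrt{\tfrac N{N-1}}\,\log|ge_N| .
\]
For $\gamma\in SL_N(\mathbb Z)$ the vector $\gamma e_N$ is integral and nonzero, so $|\gamma e_N|\ge1$, and $|\exp(sH_r)\gamma e_N|\ge e^{-sh(N-1)}$ for $s\ge0$. So $f_r(r(s)\gamma)\ge-hN\cdot sh(N-1)=-s$, and $\bar r=\mathrm{pr}\circ r$ is a minimizing ray by Lemma~\ref{lem:busemann}(b).

The image of $g\in SL_N(\mathbb R)$ lies in $S$ if and only if $|wge_N|=|we_N|$ for all $w\in SL_N(\mathbb R)$, that is, $ge_N=\pm e_N$. The subgroup $\{ge_N=e_N\}$, of index at most $2$ in $\{ge_N=\pm e_N\}$, is $SL_{N-1}(\mathbb R)\ltimes\mathbb R^{N-1}$, in which the integral points $SL_{N-1}(\mathbb Z)\ltimes\mathbb Z^{N-1}$ form a lattice. So (A2) holds.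

The roots positive on $H_1$ are $\eta_i-\eta_j$, $i\le m<j$, all with the same value $\lambda=\sqrt{mn/N}\,(\frac1m+\frac1n)$. So (A1) holds, $U_+\cong M_{m\times n}(\mathbb R)$ and $D=mn$. Among them, those positive on $H_r$ have $j=N$, so $c=m$. Further,
\[
\beta_0=\langle H_1,H_r\rangle=h\sqrt{\tfrac{mn}N}\Bigl(1-\tfrac{n-1}n+\tfrac{N-1}n\Bigr)=h\sqrt{\tfrac{mn}N}\cdot\tfrac Nn=\sqrt{\tfrac m{n(N-1)}}>0 .
\]
Theorem~\ref{thm:conformal} gives $\dim_H\mathcal R_\beta=mn-m\beta/\beta_0=mn-\beta\sqrt{mn(m+n-1)}$. This is $(1-\beta)mn$ if and only if $mn=m+n-1$, i.e.\ $(m-1)(n-1)=0$. For $m=n=2$ it is $4-2\sqrt3\,\beta$. \qed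

\section{Rank one: proof of Theorem~\ref{thm:rankone}}\label{sec:rankone}

In rank one a Weyl chamber is a ray, so $\varrho_1=r$, $H_1=H_r$ and $\beta_0=1$. Multiplying the metric of $X$ by a constant multiplies both $f_{\bar r}$ and $t$ by the same constant, so it does not change $\mathcal R_\beta$. We normalize $\alpha(H_1)=1$. Then $\delta=p+2q=Q$ and $D=c=p+q$.

\subsection{Condition (A2) holds}
By Garland and Raghunathan \cite{GR}, $\mathcal V$ is the union of a compact set and finitely many cusps; these are quotients of open horoballs whose $\Gamma$-translates are pairwise disjoint (unless they coincide), and the stabilizer in $\Gamma$ of such a horoball acts cocompactly on its horosphere. The ray $\bar r$, being an isometric embedding, leaves every compact set. So a tail of $r$ lies in the union of these disjoint open horoballs, and by connectedness in one of them. In rank one a horoball accumulates at infinity only at its base point, so $r(\infty)$ is this base point and the horoball is a sublevel set of $f_r$. An element of $\Gamma'$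 stabilizing the horoball fixes $r(\infty)$, so it changes $f_r$ by a constant; as it preserves a sublevel set, the constant is $0$. Conversely, $\Gamma\cap S$ preserves the horoball. So the stabilizer of the horoball in $\Gamma'$ is $\Gamma\cap S$, and it has finite index in the stabilizer in $\Gamma$. Thus $\Gamma\cap S$ is cocompact on the horosphere, on which $S$ acts transitively with compact stabilizers. So $\Gamma\cap S$ is a cocompact lattice in $S$.

\subsection{Part (1)}
If $q=0$, then (A1) holds with $\lambda=1$, and $\delta=p=D=\lambda D$. Theorem~\ref{thm:conformal} gives Part (1).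

\subsection{Coordinates for $q>0$}
Now (A1) fails: there are two rates of expansion. Write $\mathrm{Lie}\,U_+=V_1\oplus V_2$, with $\dim V_1=p$, $\dim V_2=q$ and eigenvalues $e^t,e^{2t}$ of $\mathrm{Ad}(a_t)$. In exponential coordinates, $U_+=V_1\times V_2$ with
\[
(x,z)(x',z')=\bigl(x+x',\,z+z'+\tfrac12[x,x']\bigr).
\]
Choose Euclidean norms on $V_1,V_2$ with $|[x,x']|\le|x||x'|$, and on $V_1\oplus V_2$ the orthogonal sum norm. With $\rho=e^{-t}$ we have $a_{-t}(x,z)a_t=D_\rho(x,z)=(\rho x,\rho^2z)$. The sets adapted to these dilations are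
\[
\mathrm{Box}(a)=\{|x|\le a,\ |z|\le a^2\}=D_a(\mathrm{Box}(1)),
\]
and $\mathrm{Box}(a)^{-1}=\mathrm{Box}(a)$, $\mathrm{Box}(a)\mathrm{Box}(b)\subset\mathrm{Box}(a+b)$ (as $a^2+b^2+\frac12ab\le(a+b)^2$), $|\mathrm{Box}(a)|=C_1a^Q$ with a constant $C_1>0$.
Right translation by $(x',z')$ is affine, with linear part $(\xi,\zeta)\mapsto(\xi,\zeta+\frac12[\xi,x'])$. It preserves volume, and it and its inverse are Lipschitz with constant $1+\frac12|x'|$, in particular with constant $L=2$ if $|x'|\le2$.

\subsection{Part (2): the upper bound}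
Fix a ball $B\subset U_+$ and let $A_n=\{\mathbf u\in B:-f_{\bar r}(\varrho(n)\mathbf u)\ge\beta n-1\}$. If $\mathbf u\in A_n$, the points of $\mathrm{Box}(e^{-n})\mathbf u$ have depth at least $\beta n-C$ at time $n$, by Lemma~\ref{lem:busemann}(d), because $a_n\mathrm{Box}(e^{-n})a_{-n}=\mathrm{Box}(1)$. Choose a maximal set of $\mathbf u_j\in A_n$ with $\mathrm{Box}(e^{-n})\mathbf u_j$ pairwise disjoint. By Proposition~\ref{prop:volume}, with $\delta=Q$, their number is at most $C_Be^{Q(1-\beta)n}$, and by maximality the sets $\mathrm{Box}(2e^{-n})\mathbf u_j$ cover $A_n$.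

Such a set can be covered in two economical ways. It has diameter at most $C_Be^{-n}$. It is also, after a bi-Lipschitz change, a product of a $p$-dimensional ball of radius $2e^{-n}$ and a $q$-dimensional ball of radius $4e^{-2n}$, so it is covered by $C_Be^{pn}$ sets of diameter $e^{-2n}$. By Lemma~\ref{lem:busemann}(c), the first cover gives $\mathcal H^s(\mathcal R_\beta\cap B)=0$ for $s>Q(1-\beta)$, and the second for $2s>Q(1-\beta)+p$. Hence
\[
\dim_H\mathcal R_\beta\le\min\Bigl\{Q(1-\beta),\frac{Q(1-\beta)+p}2\Bigr\}.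
\]

\subsection{The lower bound}
Put $\omega=1/(1-\beta)$ and
\[
s_*=\begin{cases}\min\bigl\{Q(1-\beta),\ \frac{Q(1-\beta)+p}2\bigr\},&\beta\ge\frac12,\\[4pt]
\min\bigl\{p(1-\beta)+q,\ \frac{Q+(2-\omega)p}2,\ \frac{Q(1-\beta)+p}2\bigr\},&\beta<\frac12.\end{cases}
\]
Then $0<s_*<D$: positivity holds since $\omega<2$ for $\beta<\frac12$, and $\frac{Q(1-\beta)+p}2<\frac{Q+p}2=D$.

\begin{proposition}\label{prop:rankone}
Let $q>0$. Then $(S_{s_*})$ holds for every $\beta\in(0,1)$. Hence $\mathcal H^{s_*}(\mathcal R_\beta)=\infty$ and $\dim_H\mathcal R_\beta\ge s_*$.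
\end{proposition}

The second statement follows from the first by Proposition~\ref{prop:cantor}. The good set attached to a point at time $t_0$ is now a box of size $\tau$, long in the directions of $V_1$ (length $\tau$) and thin in those of $V_2$ (length $\tau^2$). We put balls of radius about $\tau^2$ along its long directions. The exponents in $s_*$ are what the mass distribution permits at each of the scales $\tau^2,\tau,\rho^2,\rho$; their order depends on whether $\tau\le\rho^2$, which is the reason for the two cases.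

\begin{proof}
\emph{Construction.} Use Lemma~\ref{lem:shadow} with $v=e$ and $\mathcal Q=\mathrm{Box}(1)$. Choose an open neighborhood $\Omega\subset\Omega_0$ of $g_0$ so small that $y_h:=\varphi(e,h)\in\mathrm{Box}(1)$ for $h\in\Omega$. Let $\kappa_1$ be the constant of Lemma~\ref{lem:equi} and $\kappa_0=2^{-D-2}\kappa_1$. Let $B=B(z,R)$, $Z$ and $\theta$ be given. For $t_0$ large put
\[
\rho=e^{-t_0},\qquad T=\frac{t_0+C_*}{1-\beta},\qquad\tau=e^{-T}=c_1\rho^\omega\le\rho\ \ (c_1\le1),\qquad\sigma=\frac{\tau^2}{8L}=\frac{\tau^2}{16}.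
\]
As in Section~\ref{sec:conformal}, for $\rho$ small the set of $u\in B(z,R/2)$ with $a_{t_0}u\in\Omega\Gamma'$ and at distance more than $8\rho$ from $Z$ has measure at least $2\kappa_0|B|$. Let $Y$ be a maximal subset of it with $u'\notin\mathrm{Box}(8\rho)u$ for distinct $u,u'\in Y$. Then the sets $\mathrm{Box}(4\rho)u$, $u\in Y$, are pairwise disjoint, while the sets $\mathrm{Box}(8\rho)u$ cover the set from which $Y$ was chosen. So
\[
C^{-1}R^D\rho^{-Q}\le\#Y\le C\rho^{-Q}.
\]
For $u\in Y$ choose $\gamma\in\Gamma'$ with $h=a_{t_0}u\gamma\in\Omega$, and put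
\[
u_1=D_\rho(y_h)u\in\mathrm{Box}(\rho)u,\qquad E_u=\mathrm{Box}(\tau)u_1\subset\mathrm{Box}(2\rho)u .
\]
Since $E_u=D_\rho\bigl(\mathrm{Box}(\tau/\rho)\,y_h\bigr)u$ and $\tau/\rho=e^{-(T-t_0)}$, Lemma~\ref{lem:shadow}(b) shows that all points of $E_u$ have depth at least $\beta T$ at time $T$. All elements $u$, $u_1$, and those of $\mathrm{Box}(2\rho)u$ have $V_1$-component of norm at most $1+2\rho\le2$, so right translations by them and their inverses are $L$-Lipschitz. Since $b\in\mathrm{Box}(2\rho)$ satisfies $|b|\le4\rho$ for $\rho\le\frac12$, it follows that $\mathrm{Box}(2\rho)u\subset B(u,8\rho)$.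

Let $x_1,\dots,x_l$ be a maximal $\frac38\tau^2$-separated subset of $\{x\in V_1:|x|\le\tau/2\}$, so $l\asymp\tau^{-p}$. Put $v_i=(x_i,0)$ and $w_i=v_iu_1$. Let $\mathcal C$ be the set of all balls $B(w_i,\sigma)$, $u\in Y$, $1\le i\le l$, each with $\nu$-mass $1/(l\,\#Y)$.

\emph{(S1)} Right translation by $u_1^{-1}$ maps $B(w_i,\sigma)$ into $B(v_i,L\sigma)=B(v_i,\tau^2/8)\subset\mathrm{Box}(\tau)$. So $B(w_i,\sigma)\subset E_u\subset B(u,8\rho)$. This gives (S1), as $T\ge t_0$ is large, and for $\rho$ small the balls lie in $B$ and off $Z$.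

\emph{(S2)} Within $E_u$, $|w_i-w_j|\ge\frac1L\cdot\frac38\tau^2=3\sigma$, so the balls are at distance at least $\sigma$. Suppose that points $bu$ and $b'u'$, with $u\ne u'$ and $b,b'\in\mathrm{Box}(2\rho)$, were at distance less than $\sigma$. Then $g=(b'u')(bu)^{-1}$ has $|g|\le L\sigma=\tau^2/8$, so $g\in\mathrm{Box}(\rho)$ as $\tau\le\rho\leq1$, and $b'u'=gbu\in\mathrm{Box}(3\rho)u\cap\mathrm{Box}(2\rho)u'=\emptyset$, a contradiction.

\emph{(S3)} The measure in question is at most $C\rho^{-Q}\tau^{-p}\tau^{2D}=C(\tau/\rho)^Q\to0$ as $t_0\to\infty$.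

\emph{(S4)} For balls of radius $t\ge1$ the bound is trivial, as $R\le1$. Let $A$ be a ball of radius $t\le1$ that meets the support of $\nu$, and fix $a_0\in A\cap\bigcup E_u$. First we bound the number of $u\in Y$ such that $E_u$ meets $A$. For such $u$ there is $bu\in A$ with $b\in\mathrm{Box}(2\rho)$, so
\[
\mathrm{Box}(\rho)u=\mathrm{Box}(\rho)b^{-1}(bu)\subset\mathrm{Box}(3\rho)A\subset\mathrm{Box}(3\rho)\,B(0,2Lt)\,a_0 .
\]
By the product formula, elements of $\mathrm{Box}(3\rho)B(0,2Lt)$ have $V_1$-component at most $C(\rho+t)$ and $V_2$-component at most $C(\rho^2+t+\rho t)\le C(\rho^2+t)$. The sets $\mathrm{Box}(\rho)u$ are disjoint of measure $C_1\rho^Q$, and right translation by $a_0$ preserves volume, so the number of $u$ is at most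
\[
C(\rho+t)^p(\rho^2+t)^q\rho^{-Q}\le\begin{cases}Ct^D\rho^{-Q},&t\ge\rho,\\ C(t/\rho^2)^q,&\rho^2\le t\le\rho,\\ C,&t\le\rho^2.\end{cases}
\]
Each $E_u$ has mass $1/\#Y\le CR^{-D}\rho^Q$. For $t\ge\rho$ this gives $\nu(A)\le C(t/R)^D$.

For smaller $t$ we also need the fraction of the mass of $E_u$ in $A$. If $t\ge\sigma$, the balls $B(w_i,\sigma)$ met by $A$ have centers within $4t$ of each other, so the corresponding $x_i$ are within $4Lt$ of each other; there are at most $C(t/\tau^2)^p$ of them, and the fraction is at most $C\min(1,(t/\tau)^p)$. If $t\le\sigma$, $A$ meets boundedly many balls by (S2), and the fraction is at most $C\tau^p(t/\sigma)^D\le C\tau^p(t/\tau^2)^D$. For $\sigma\le t\le\tau^2$ the two expressions $(t/\tau)^p$ and $\tau^p(t/\tau^2)^D$ are comparable, because $\sigma=\tau^2/16$. As $\tau^2\le\rho^2$, we obtain, for $t\le\rho$, $\nu(A)\le CR^{-D}\Psi(t)$ with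
\[
\Psi(t)=\begin{cases}\rho^Q\max\bigl(1,(t/\rho^2)^q\bigr)\min\bigl(1,(t/\tau)^p\bigr),&\tau^2\le t\le\rho,\\[2pt] \rho^Q\tau^p(t/\tau^2)^D,&t\le\tau^2 .\end{cases}
\]
It remains to show $\Psi(t)\le Ct^s$ for $s=s_*$ and $t\le\rho$. On $(0,\tau^2]$ the function $\Psi(t)t^{-s}$ is increasing, since $s<D$. On $[\tau^2,\rho]$, between consecutive points among $\tau^2,\tau,\rho^2,\rho$, it is a constant times a power of $t$, hence monotone. So only these four values matter. Recall $\tau\asymp\rho^\omega$ and $1/\omega=1-\beta$.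
\begin{itemize}
\item $t=\rho$: $\Psi=\rho^{Q-q}=\rho^D$, and $s\le D$.
\item $t=\tau^2$: $\Psi=\rho^Q\tau^p\asymp\tau^{Q(1-\beta)+p}$; we need $2s\le Q(1-\beta)+p$.
\item If $\beta\ge\frac12$, then $\omega\ge2$ and $\tau\le\rho^2$. At $t=\rho^2$, $\Psi=\rho^Q$; we need $s\le Q/2$. At $t=\tau$, $\Psi=\rho^Q\asymp\tau^{Q(1-\beta)}$; we need $s\le Q(1-\beta)$.
\item If $\beta<\frac12$, then $\omega<2$ and $\rho^2\le\tau$ for $\rho$ small. At $t=\tau$, $\Psi=\rho^Q(\tau/\rho^2)^q=\rho^p\tau^q\asymp\tau^{p(1-\beta)+q}$; we need $s\le p(1-\beta)+q$. At $t=\rho^2$, $\Psi=\rho^Q(\rho^2/\tau)^p\asymp\rho^{Q+(2-\omega)p}$; we need $2s\le Q+(2-\omega)p$.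
\end{itemize}
For $\beta\ge\frac12$ we have $s_*\le Q(1-\beta)\le Q/2$ and $2s_*\le Q(1-\beta)+p$. For $\beta<\frac12$ the conditions are those in the definition of $s_*$. So all of them hold.
\end{proof}

For $\beta\ge\frac12$ the number $s_*$ coincides with the upper bound, which completes Part (2).

\subsection{Part (3)}
It suffices to show $s_*>(p+q)(1-\beta)$. Put $b=1-\beta\in(0,1)$ and recall $q>0$. The four expressions occurring in $s_*$ satisfy
\[
Qb=(p+2q)b>(p+q)b,\qquad pb+q>(p+q)b,\qquad \frac{Qb+p}2-(p+q)b=\frac{p(1-b)}2>0,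
\]
and, for $\beta<\frac12$, i.e.\ $b\in(\frac12,1)$,
\[
\frac12\Bigl(Q+\bigl(2-\tfrac1b\bigr)p\Bigr)-(p+q)b=p\,\frac{3b-1-2b^2}{2b}+q(1-b)=p\,\frac{(2b-1)(1-b)}{2b}+q(1-b)>0 .
\]
Hence $\dim_H\mathcal R_\beta\ge s_*>(1-\beta)\dim U_+(\varrho)$ for every $\beta\in(0,1)$. Together with Part (1) this shows that in rank one the equalities in the question hold exactly for real hyperbolic spaces. \qed

\begin{thebibliography}{9}
\bibitem{Drutu} Cornelia Drutu, \emph{Diophantine approximation on rational quadrics}, arXiv:math/0503606 (2005).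
\bibitem{GR} Garland and Raghunathan, Ann. of Math. 92 (1970).
\bibitem{Knapp} Knapp, \emph{Lie Groups Beyond an Introduction}.
\bibitem{Zimmer} Zimmer, \emph{Ergodic Theory and Semisimple Groups}.
\end{thebibliography}

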